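# Moving Between Nowhere-Zero Flows on Eulerian Graphs

## 1. Six parallel edges

Take two vertices $s,t$ and six parallel edges $e_1,\dots,e_6$, all oriented from $s$ to $t$. Put a nonzero element $x_i$ of an abelian group $A$ on $e_i$, so that $x_1+\dots+x_6=0$. A *move* picks two edges $e_i,e_j$ and an element $y\in A$ and replaces $(x_i,x_j)$ by $(x_i+y,\;x_j-y)$, provided that both new entries are nonzero. In other words, the sum of two entries is redistributed between them. Can every admissible sequence be turned into every other one?

**$A=\mathbb Z_3$.** Start from $(1,1,1,1,1,1)$, whose sum is $6=0$. A move with $y=1$ makes the second entry $0$, and a move with $y=2$ makes the first entry $0$. So the sequence is frozen. Since $(1,1,1,-1,-1,-1)$ is another admissible sequence, the answer is no.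

**$A=\mathbb Z_5$.** Start from $(1,1,1,1,3,3)$, with sum $10=0$. Let us try to create two opposite entries. Redistribute $x_1+x_2=2$ as $4+3$. This gives $(4,3,1,1,3,3)$, in which $x_1+x_3=4+1=0$. Set these two entries aside. The other four are $x_2,x_4,x_5,x_6=3,1,3,3$. Redistribute $x_2+x_4=4$ as $2+2$. We arrive at $(4,2,1,2,3,3)$, which splits into the opposite pairs $\{1,3\},\{2,5\},\{4,6\}$.

**Any $A$ with $|A|\ge 4$, and any even number $p\ge4$ of parallel edges.** The same plan always works. To make $x_i$ opposite to $x_k$, we redistribute $x_i+x_j$ as $(-x_k)+(x_i+x_j+x_k)$. This is allowed exactly when $x_i+x_j+x_k\ne0$. So one move creates an opposite pair unless *every* three entries sum to $0$. In that case, as $p\ge4$, all entries are equal (exchange one entry of a triple for a fourth one), say equal to $x$, and $3x=0$. Since $|A|\ge4$ there is $u\in A\setminus\{0,-x,x\}$. Redistribute $x+x=-x$ as $u+(-x-u)$; both parts are nonzero. Now the entries $u,x,x$ have sum $u+2x=u-x\neq0$, and one more move produces an opposite pair. Set it aside and repeat with the remaining $p-2$ entries, whose sum is again $0$. When two entries are left, they are opposite. So every sequence reaches one that is perfectly paired into opposites.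

Paired sequences are flexible. A pair $(c,-c)$ can be moved to any other pair $(c',-c')$. Moreover $(c,-c,c,-c)$ is paired both by $\{12,34\}$ and by $\{14,23\}$, so we may change the pairing as well. Section 3 makes this precise.

Two features of this example survive in general: the target (values paired into opposites) and the special role of $3$. The ease of reaching the target does not survive: here a cycle has only two edges, so very few things can block a move.

The general question is the following. Replace the six parallel edges by any graph with all degrees even, and the moves by changes along a single cycle. Can one still get from every nowhere-zero flow to every other one, if $|A|\ge4$? And what happens for integer flows with values of absolute value less than $k$, $k\geq 4$? The question is from Daniel W. Cranston, Jiaao Li, Bo Su, Zhouningxin Wang, and Ningyan Xu, "Reconfiguration of Nowhere-zero Flows", arXiv:2606.24685 (2026). The answer to both is yes.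

## 2. Flows, half-edges and pushes

Graphs are finite; parallel edges are allowed, loops are not. Two parallel edges form a cycle of length $2$. A graph is *Eulerian* if every vertex has even degree; it need not be connected. All abelian groups are finite.

**Definition (flows).** An *$A$-flow* on $G$ is a pair $(D,f)$ of an orientation $D$ of $G$ and a function $f:E(G)\to A$ such that at every vertex $v$
$$\sum_{e\in E_D^+(v)} f(e)-\sum_{e\in E_D^-(v)} f(e)=0 ,$$
where $E_D^+(v)$ and $E_D^-(v)$ are the sets of edges directed out of and into $v$. Reversing an edge and negating its value gives the same flow. The flow is *nowhere-zero* if $f(e)\ne0$ for all $e$. A *nowhere-zero $k$-flow*, for an integer $k\ge2$, is defined in the same way with $f:E(G)\to\mathbb Z$, conservation in $\mathbb Z$, and $0<|f(e)|<k$ for all $e$.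

**Definition (adjacency and connectedness).** Two nowhere-zero $A$-flows $f',f''$, written with a common orientation, are *$A$-flow-adjacent* if there is a cycle $C$ with $f'(e)=f''(e)$ for all $e\notin E(C)$. They are *$A$-flow-equivalent* if they are joined by a finite sequence of nowhere-zero $A$-flows in which consecutive ones are adjacent. The graph $G$ is *$A$-flow-connected* if all its nowhere-zero $A$-flows are pairwise equivalent. Replacing "$A$-flow" by "$k$-flow" gives *$k$-flow-adjacent*, *$k$-flow-equivalent* and *$k$-flow-connected*.

For the six parallel edges these are the moves of Section 1, and that graph is not $\mathbb Z_3$-flow-connected.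

**Theorem 1.** Let $G$ be an Eulerian graph (possibly disconnected).

1. $G$ is $A$-flow-connected for every finite abelian group $A$ with $|A|\ge4$.
2. $G$ is $k$-flow-connected for every integer $k\ge4$.

**Half-edges.** Let $\Gamma$ be a nontrivial group $A$, or $\mathbb Z$. An edge consists of two half-edges, one at each end. For a half-edge $h$ of $e$ at $v$, let $f(h)$ be the value of $e$ when $e$ is oriented away from $v$. The two half-edges of an edge have opposite values, and conservation at $v$ reads $\sum_{h\text{ at }v}f(h)=0$. In the example, the half-edges of $e_i$ have value $x_i$ at $s$ and $-x_i$ at $t$.

**Pushes.** A closed trail is a closed walk that repeats no edge. Let $W$ be a closed trail with a direction of traversal. The *forward value* of an edge of $W$ is its value when oriented along $W$. *Pushing $y$ along $W$* means adding $y$ to all forward values on $W$; the result is again a flow. Call a flow *admissible* if it is a nowhere-zero $A$-flow, respectively a nowhere-zero $k$-flow, depending on the setting. A push from an admissible flow is *legal* if its result is admissible. Pushing $y$ along $W$ is the same as pushing $-y$ along the reverse of $W$.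

Adjacency is exactly a legal push along a cycle. Indeed, if $f',f''$ agree outside $C$, then $f''-f'$ is a flow supported on $C$, and conservation at the vertices of $C$ forces its forward values on $C$ to be constant. For a cycle made of $e_i$ forward and $e_j$ backward, the forward values are $x_i$ and $-x_j$, and pushing $y$ gives $x_i+y$ and $-x_j+y=-(x_j-y)$: this is the move of Section 1.

**Fact 2.** A legal push of $y$ along a closed trail $W$ is a composition of legal pushes of $y$ along cycles.

*Proof.* The edges of $W$, directed along $W$, form a digraph with in-degree equal to out-degree at every vertex, so they decompose into edge-disjoint directed cycles. Push $y$ along these cycles one by one. At every stage each edge has either its initial or its final value, and both are admissible. $\square$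

## 3. Flows that run along closed trails

**Definition (transition systems).** A *transition system* $\tau$ of an Eulerian graph chooses, at each vertex, a perfect matching of the half-edges there. Joining matched half-edges, and joining the two halves of each edge, gives disjoint cycles on the set of half-edges. So $\tau$ decomposes $E(G)$ into closed trails. An admissible flow $f$ is *compatible* with $\tau$ if $f(h)+f(h')=0$ for all matched $h,h'$. It is a *trail flow* if it is compatible with some transition system.

If a closed trail enters $v$ through $h'$ with forward value $\alpha$ and leaves through the matched $h$ with forward value $\beta$, then $f(h')=-\alpha$ and $f(h)=\beta$. So compatibility says precisely that forward values are constant on each closed trail of $\tau$. Conversely, any choice of one admissible constant per closed trail gives a compatible flow.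

Example: take four parallel edges from $s$ to $t$. If $e_1e_2$ and $e_3e_4$ are matched at both ends, there are two closed trails and the compatible flows are $(c,-c,d,-d)$. If we keep this matching at $t$ but match $e_1e_4,e_2e_3$ at $s$, there is a single closed trail, and the compatible flows are $(c,-c,c,-c)$.

**Lemma 3.** Let $G$ be Eulerian. For every nontrivial $A$, all nowhere-zero $A$-flows on $G$ that are trail flows are $A$-flow-equivalent. For every $k\ge2$, all nowhere-zero $k$-flows on $G$ that are trail flows are $k$-flow-equivalent.

**Step (a): one transition system.** We first show that two flows compatible with the same $\tau$ are equivalent. Change the constants trail by trail. Replacing $c$ by $c'$ on a closed trail is a legal push of $c'-c$ along it, and Fact 2 turns it into legal pushes along cycles.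

**Step (b): small changes suffice.** Next we reduce to systems that differ on four half-edges. A *switch* replaces two matched pairs at a vertex by another matching of the same four half-edges. Any two systems $\tau,\tau'$ are joined by switches. For suppose $h$ has $\tau$-partner $x$ and $\tau'$-partner $k\ne x$, and let $l$ be the $\tau$-partner of $k$. Then $h,x,k,l$ are distinct. Neither $hx$ nor $kl$ is a pair of $\tau'$, because $h$ and $k$ are partners in $\tau'$. Replacing $hx,kl$ by $hk,xl$ therefore increases the number of pairs common with $\tau'$. Repeating this, we reach $\tau'$.

**Step (c): the three systems on four half-edges.** It remains to compare the three systems that agree except for the matching of four half-edges $h_1,\dots,h_4$ at one vertex. Delete the transitions on these four half-edges. What remains are closed trails and two open trails whose ends are $h_1,\dots,h_4$. Relabel so that the open trails join $h_1$ to $h_2$ and $h_3$ to $h_4$. Put an admissible constant on each closed trail, a constant $c$ on the first open trail (traversed from $h_1$ to $h_2$) and $d$ on the second (from $h_3$ to $h_4$), both admissible. Then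
$$f(h_1)=c=-f(h_2),\qquad f(h_3)=d=-f(h_4).$$
This is a flow compatible with the system using $\{h_1h_2,\,h_3h_4\}$. If $c=d$, it is also compatible with the system using $\{h_1h_4,\,h_2h_3\}$. If $c=-d$, it is also compatible with the one using $\{h_1h_3,\,h_2h_4\}$. Both choices are available, since $-c$ is admissible when $c$ is. So each of the other two systems shares a compatible flow with the system using $\{h_1h_2,h_3h_4\}$. By Step (a), the compatible flows of all three systems are equivalent. With Step (b), the lemma follows. $\square$

The detour through the system $\{h_1h_2,h_3h_4\}$ is needed. On four parallel edges with $e_1e_2,e_3e_4$ matched at $t$, the matchings $\{e_1e_4,e_2e_3\}$ and $\{e_1e_3,e_2e_4\}$ at $s$ have the compatible flows $(c,-c,c,-c)$ and $(c,-c,-c,c)$. A common one would need $2c=0$, which is impossible for integers and for groups of odd order.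

## 4. Splitting off opposite half-edges

It remains to reach a trail flow from an arbitrary flow. For the integer part of Theorem 1 we will work modulo $k$ and lift each push to integers, and the lifting will only work for pushes of $\pm1$ and $\pm2$. So we keep track of the amounts.

**Definition.** For $Y\subseteq A\setminus\{0\}$ with $Y=-Y$, write $f\sim_Y g$ if $g$ arises from the nowhere-zero $A$-flow $f$ by a sequence of legal pushes along cycles with amounts in $Y$. Since $Y=-Y$, this is an equivalence relation.

For $A=\mathbb Z_5$, $Y=\{\pm1\}$ and four parallel edges, $(1,1,1,2)\sim_Y(2,1,1,1)$ by one push of $1$ along $e_1$ forward and $e_4$ backward.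

**Proposition 4.** Let $G$ be Eulerian and let either

- (a) $|A|\ge4$ and $Y=A\setminus\{0\}$, or
- (b) $A=\mathbb Z_k$ with $k\ge4$ and $Y=\{\pm1,\pm2\}$.

Then every nowhere-zero $A$-flow on $G$ is $\sim_Y$ to a trail flow.

**Definition.** A nowhere-zero flow $f$ is *reducible* if some vertex of degree at least $4$ has distinct half-edges $h,h'$ with $f(h)+f(h')=0$.

On four parallel edges over $\mathbb Z_5$, the flow $(1,1,1,2)$ is not reducible. A push of $-2$ along $e_1$ forward, $e_4$ backward gives $(4,1,1,4)$, which is reducible.

**Lemma 5 (Main Lemma).** Let $A$ and $Y$ be as in Proposition 4. If the Eulerian graph $G$ has a vertex of degree at least $4$, then every $\sim_Y$-class of nowhere-zero $A$-flows on $G$ contains a reducible flow.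

**Proof of Proposition 4 from Lemma 5.** The purpose is to trade an opposite pair for a smaller graph; we use induction on $\sum_v d(v)^2$. If all degrees are at most $2$, the two half-edges at each vertex of degree $2$ have opposite values, so every nowhere-zero flow is a trail flow. Otherwise, by Lemma 5, we may replace the given flow by a reducible flow $f$ in its class, with $h,h'$ at $v$ as in the definition. Split $v$ into $v'$, carrying $h,h'$, and $v''$, carrying the rest. The new graph $G'$ is Eulerian, and it is loopless because $G$ is. Since $f(h)+f(h')=0$, conservation holds at $v'$ and hence at $v''$, so $f$ is a flow on $G'$. With $d=d(v)\ge4$ we have $d^2-(d-2)^2=4d-4>4$, so $\sum d^2$ drops. By induction, legal pushes along cycles of $G'$ with amounts in $Y$ lead from $f$ to a trail flow of $G'$. Cycles of $G'$ are closed trails of $G$, so by Fact 2 the same can be done by legal pushes along cycles of $G$ with the same amounts. A transition system of $G'$ is a transition system of $G$, so the result is a trail flow of $G$. $\square$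

**Where the argument from Section 1 stops.** Let us try to create an opposite pair as before. Take a directed cycle $C$ through $v$, entering $v$ with forward value $\alpha$, and an edge outside $C$ whose half-edge at $v$ has value $q\neq\alpha$. Pushing $q-\alpha$ along $C$ would turn the entering forward value into $q$, hence its half-edge value at $v$ into $-q$, as desired. The push is legal if and only if no edge of $C$ has forward value $\alpha-q$. With parallel edges, $C$ has only two forward values to worry about. In general $C$ can be completely blocked. For instance, take a triangle with every edge doubled, orient everything around the triangle, and put the values $1,2,3\in\mathbb Z_4$ on one triangle and $-1,-2,-3$ on its parallel copy. At each vertex the flow in and the flow out are both $0$. The first triangle carries all three nonzero values, so no nonzero push along it is legal. This particular flow is already reducible, but the cycle shows the obstacle: a legal push needs a cycle with few forward values.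

The way around is to use only cycles whose values lie in a chosen symmetric set $S$. If $\alpha$, $q$ and all forward values lie in $S$, then the push above is blocked only by a solution of $s+q=\alpha$ inside $S$. So we want $S$ without such solutions, and we want many edges with values in $S$. We obtain the latter by *maximizing* the number of these edges over the class.

## 5. A class without opposite half-edges

Sections 5–7 prove Lemma 5. Suppose, for a contradiction, that $\mathcal F$ is a $\sim_Y$-class that contains no reducible flow.

**Suppressing vertices of degree 2.** The purpose is to have all degrees at least $4$, for later counting. Let $\hat G$ have as vertices the vertices of $G$ of degree at least $4$, and as edges the trails of $G$ that join such vertices (possibly a vertex to itself) and whose interior vertices all have degree $2$. Components of $G$ with all degrees at most $2$ are ignored. Flow values are constant along these trails, so every $f\in\mathcal F$ induces a nowhere-zero flow on $\hat G$, also called $f$. Half-edges at the vertices of $\hat G$ correspond to half-edges of $G$ there. A loop of $\hat G$ at $v$ would give two distinct half-edges at $v$ with opposite values, so $f$ would be reducible. (For two triangles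 sharing a vertex, $\hat G$ is one vertex with two loops, and every nowhere-zero flow is reducible.) Hence $\hat G$ is loopless. Cycles of $\hat G$ are cycles of $G$ and legal pushes along them correspond, so a legal push along a cycle of $\hat G$ with amount in $Y$ stays in $\mathcal F$.

From now on we work in $\hat G$, with $n\ge1$ vertices and $m$ edges. All degrees $d(v)$ are even and at least $4$, so $m\ge2n$. The assumption on $\mathcal F$ says:
$$\text{no flow of }\mathcal F\text{ has distinct half-edges }h,h'\text{ at a vertex with }f(h)+f(h')=0. \tag{1}$$

**Notation.** For a directed cycle $C$, let $F_C$ be its set of forward values. Then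
$$\text{pushing }y\text{ along }C\text{ is legal if and only if }-y\notin F_C. \tag{2}$$
For a vertex $v$ on $C$, let $\alpha$ and $\beta$ be the forward values of the edges of $C$ entering and leaving $v$. Their half-edge values at $v$ are $-\alpha$ and $\beta$. By (1), $\alpha\ne\beta$. Likewise, if $g\notin E(C)$ is an edge at $v$ with half-edge value $q$ at $v$, then (1) gives $q\ne\alpha$ and $q\ne-\beta$. For symmetric $S\subseteq A\setminus\{0\}$, let $E_S=E_S(f)$ be the set of edges of $\hat G$ with value in $S$; the orientation does not matter because $S=-S$.

**Lemma 6.** Let $S=-S\not\ni0$ generate $A$, and in case (b) let $S=\{\pm1\}$. If $f\in\mathcal F$ maximizes $|E_S|$ over $\mathcal F$, then $E(\hat G)\setminus E_S$ is a forest. Hence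
$$|E_S|\ \ge\ m-(n-1)\ \ge\ n+1. \tag{3}$$

*Proof.* The point is that a cycle avoiding $E_S$ has nothing to lose: any push that brings a value on it into $S$ increases $|E_S|$. Suppose a cycle $C$, with some direction, avoids $E_S$.

*Case (a).* Let $\alpha\in F_C$ and $s\in S$. Since $\alpha\notin S$, the amount $s-\alpha$ is nonzero. Pushing it along $C$ would, if legal, move an edge of forward value $\alpha$ into $E_S$ and remove no edge from $E_S$, against maximality. So it is illegal, and by (2) $\alpha-s\in F_C$. Thus the nonempty set $F_C$ is closed under subtracting elements of $S$. As $A$ is finite and generated by $S$, every element of $A$ is a sum of elements of $-S=S$. Hence $F_C=A\ni0$, contradicting that $f$ is nowhere-zero.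

*Case (b).* Here only small amounts are allowed. The forward residues on $C$ lie in $\{2,\dots,k-2\}$. Push $+1$ repeatedly until the largest residue becomes $k-1\equiv-1$. All residues stay in $\{2,\dots,k-1\}$ throughout, so all these pushes are legal. The resulting flow is in $\mathcal F$ and has larger $|E_S|$, a contradiction.

A forest on $n$ vertices has at most $n-1$ edges, and $m\ge2n$; this gives (3). $\square$

## 6. Sum-free generating sets

Here we refute $\mathcal F$ when $A$ is not an elementary abelian $3$-group. This includes all of case (b), since $\mathbb Z_k$ with $k\ge4$ is not such a group.

**Lemma 7.** Let $A$ be a nontrivial finite abelian group that is not an elementary abelian $3$-group. Then there is a symmetric generating set $S\not\ni0$ of $A$ with $(S+S)\cap S=\emptyset$. For $A=\mathbb Z_k$ with $k\ge4$ one may take $S=\{\pm1\}$.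

*Proof.* For the second assertion, $S+S=\{0,\pm2\}$, and none of $0,\pm2$ is congruent to $\pm1$ modulo $k$ when $k\ge4$.

In general write $A=\bigoplus_{i=1}^r\langle g_i\rangle$ with $g_i$ of order $d_i\ge2$ and $d_1\mid\dots\mid d_r$. If $d_r=3$, all $d_i$ would be $3$, which is excluded. So $d_r\ne3$, and as $d_r\geq 2$, $d_r\nmid3$. The obvious set $\{\pm g_i\}$ fails only because of generators of order $3$, for which $g_i+g_i=-g_i$. We shift those: put $h_i=g_i+g_r$ if $d_i=3$ (then $i<r$), $h_i=g_i$ otherwise, and $S=\{\pm h_1,\dots,\pm h_r\}$. For example, in $\mathbb Z_3\oplus\mathbb Z_6$ this gives $S=\{\pm(1,1),\pm(0,1)\}$. Since $h_r=g_r$, the set $S$ generates $A$; clearly $0\notin S$ and $S=-S$.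

By symmetry it suffices to show that no three elements of $S$, repetitions allowed, sum to $0$. Note that for $i<r$ the $g_i$-coordinate of $h_j$ is $0$ whenever $j\ne i$, and that of $h_i$ is $1$. Consider the indices of the three elements.

- Some index $i<r$ occurs exactly once. Then the $g_i$-coordinate of the sum is $\pm1\ne0$.
- Some index $i<r$ occurs exactly twice. If the third index is not $r$, the previous item applies to it. So let it be $r$. The $g_i$-coordinate of the sum is $0$ or $\pm2$. It vanishes only if the two signs are opposite or $d_i=2$; in the latter case $h_i=g_i$ and $2h_i=0$. In both cases the sum is $\pm g_r\ne0$.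
- Some index $i<r$ occurs three times. The $g_i$-coordinate is $\pm1$ or $\pm3$. It vanishes only if it is $\pm3$ and $d_i=3$. Then the sum is $\pm3h_i=\pm3g_r\ne0$, because $d_r\nmid3$.
- All indices are $r$. The sum is $\pm g_r$ or $\pm3g_r$, nonzero because $d_r\nmid3$. $\square$

**Contradiction when $A$ is not an elementary abelian $3$-group.** Take $S$ from Lemma 7, with $S=\{\pm1\}$ in case (b), and let $f\in\mathcal F$ maximize $|E_S|$.

**Step 1: cycles in $E_S$ are isolated.** We show that if $C\subseteq E_S$ is a directed cycle and $v\in V(C)$, then exactly two edges of $E_S$ are incident with $v$. Suppose $g\in E_S\setminus E(C)$ is a third one, with half-edge value $q\in S$ at $v$. Then $q\ne\alpha$. Push $y=q-\alpha\neq0$ along $C$. If this were illegal, then $s=\alpha-q\in F_C\subseteq S$ by (2), and $s+q=\alpha\in S$ would contradict $(S+S)\cap S=\emptyset$. So the push is legal. Its amount is in $Y$: this is clear in case (a), and in case (b) $q,\alpha\in\{\pm1\}$ with $q\ne\alpha$ give $q=-\alpha$ and $y=-2\alpha\in\{\pm2\}$. After the push, the entering edge of $C$ has forward value $q$, so its half-edge at $v$ has value $-q$, opposite to that of $g$. This contradicts (1).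

**Step 2: counting.** We compare with (3). By Step 1, each component of $(V(\hat G),E_S)$ that contains a cycle is just that cycle, and it has as many edges as vertices. All other components are trees. Hence $|E_S|\le n$, contradicting $|E_S|\ge n+1$.

## 7. The groups $\mathbb Z_3^r$

The remaining groups are $A=\mathbb Z_3^r$ with $r\ge2$, as $|A|\ge4$; here we are in case (a), so every nonzero amount may be pushed. The method of Section 6 breaks at its first line. In $\mathbb Z_3^r$ we have $s+s=-s$, so no nonempty symmetric $S$ satisfies $(S+S)\cap S=\emptyset$. In Step 1 above, the argument fails precisely for $q=-\alpha$, where the blocking value is $\alpha-q=2\alpha=-\alpha$. We therefore accept this one exception, find out what it forces locally, and count more carefully.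

Let $a_1,\dots,a_r$ be a basis of $A$ over $\mathbb Z_3$, let $S=\{\pm a_1,\dots,\pm a_r\}$, and let $f\in\mathcal F$ maximize $|E_S|$. Lemma 6 applies.

**Step 1: what (1) says about an extra edge.** We record which values must block the two natural pushes. Let $C$ be a directed cycle, $v\in V(C)$, and $g\notin E(C)$ an edge with half-edge value $q$ at $v$. Then
$$\alpha-q\in F_C\qquad\text{and}\qquad \beta+q\in F_C. \tag{4}$$
Otherwise pushing $q-\alpha$, respectively $-q-\beta$, along $C$ is legal by (2), and these amounts are nonzero. The push turns the half-edge value $-\alpha$, respectively $\beta$, at $v$ into $-q$, which contradicts (1).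

**Step 2: the local structure at a cycle in $E_S$.** We determine all possible $q$. Let $C\subseteq E_S$ be a directed cycle, $v\in V(C)$, and $g\notin E(C)$ with half-edge value $q$ at $v$. Put $s=\alpha-q$ and $s'=\beta+q$. By (4), $s,s'\in F_C\subseteq S$. Moreover $s+s'=\alpha+\beta$, and $s\ne\alpha$ because $q\ne0$. Recall $\alpha\ne\beta$.

- *Type I: $\alpha\ne\pm\beta$.* Then $\alpha,\beta$ are, up to sign, two different basis elements, and $s+s'=\alpha+\beta$ with $s,s'\in S$ forces $\{s,s'\}=\{\alpha,\beta\}$ by independence. As $s\ne\alpha$, we get $s=\beta$. So every other edge at $v$ has $q=\alpha-\beta$, which is not in $S$. In particular, exactly two edges of $E_S$ are incident with $v$.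
- *Type II: $\beta=-\alpha$.* Then $s'=-s$ and $q=\alpha-s$ with $s\in F_C\setminus\{\alpha\}$. Either $s=-\alpha$ and $q=2\alpha=-\alpha$, or $s\ne\pm\alpha$ and $q=\alpha-s\notin S$. The two half-edges of $C$ at $v$ have values $-\alpha$ and $\beta=-\alpha$. Hence all $E_S$-half-edges at $v$ have the same value $-\alpha$.

Let $L$ be the union of all cycles of $(V(\hat G),E_S)$. For $v\in V(L)$ let $d_L(v)\ge2$ be its degree in $L$. Step 2 gives:
$$\text{if }v\in V(L)\text{ has at least three incident }E_S\text{-edges, all }E_S\text{-half-edges at }v\text{ have the same value.} \tag{5}$$

**Step 3: $d_L(v)\le3$ for all $v\in V(L)$.** The purpose is to bound $|E(L)|$. Suppose $d_L(v)\ge4$.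

*Two edge-disjoint cycles of $L$ through $v$ exist.* Let $C\ni v$ be a cycle in $L$, and let $e_3,e_4\notin E(C)$ be two further $L$-edges at $v$. Every edge of $L$ lies on a cycle of $L$. Follow a cycle of $L$ through $e_3$, starting at $v$ along $e_3$, until it first meets $V(C)$ again. The edges used are not in $C$: the first is $e_3$, and each later one has an end outside $V(C)$. If the meeting point is $v$, we have a cycle through $v$ edge-disjoint from $C$. Otherwise we have a path $Q_3$ from $v$ to some $w_3\in V(C)\setminus\{v\}$, internally disjoint and edge-disjoint from $C$. Then $e_4\notin E(Q_3)$, since $Q_3$ uses only one edge at $v$.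

Now follow a cycle of $L$ through $e_4$, from $v$ along $e_4$, until it first meets $V(C\cup Q_3)$ again. As before, the edges used are not in $C\cup Q_3$. If the meeting point is $v$, we have a cycle through $v$ edge-disjoint from $C$. If it is a vertex of $Q_3-v$, then together with the segment of $Q_3$ from $v$ to that vertex we get a cycle through $v$ edge-disjoint from $C$. Otherwise we have a path $Q_4$ from $v$ to some $w_4\in V(C)\setminus\{v,w_3\}$ that meets $C\cup Q_3$ only in its ends. Let $v,x,x'$ be the cyclic order on $C$, where $\{x,x'\}=\{w_3,w_4\}$, and let $Q_x,Q_{x'}$ be the corresponding paths. Then $C[v,x]\cup Q_x$ and $C[x',v]\cup Q_{x'}$ are edge-disjoint cycles through $v$.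

*Two pushes contradict (1).* Let $C_1,C_2$ be edge-disjoint cycles of $L$ through $v$, with chosen directions. By (5), all $E_S$-half-edges at $v$ have a common value $-a$ with $a\in S$. As $r\ge2$, we can choose $b\in S$ with $b\ne\pm a$. Push $a+b$ along $C_1$ and then $a-b$ along $C_2$. Initially all forward values on $C_1\cup C_2$ lie in $S$, and the first push does not change $C_2$. Since $-(a+b)$ and $-(a-b)$ are not in $S$, both pushes are legal. Now the half-edges leaving $v$ on $C_1$ and $C_2$ have values $-a+(a+b)=b$ and $-a+(a-b)=-b$, contradicting (1).

**Step 4: counting.** We show that some component of $L$ is a cycle all of whose vertices have degree $4$ in $\hat G$. Let $L$ have $\ell$ components and $n_L$ vertices. Contract each component of $L$ to a vertex. The edges of $E_S\setminus E(L)$ then form a forest on $n-n_L+\ell$ vertices. Indeed, a cycle or loop formed by them could be completed, by paths inside the connected components of $L$ it passes through, to a cycle of $(V(\hat G),E_S)$ containing an edge outside $L$, against the definition of $L$. With (3),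
$$m-(n-1)\ \le\ |E_S|\ \le\ |E(L)|+n-n_L+\ell-1 .$$
Double this and use $2m=\sum_v d(v)$ and $2|E(L)|=\sum_{v\in V(L)}d_L(v)$:
$$\sum_{v\in V(L)}d_L(v)-\sum_v d(v)+4n-2n_L+2\ell\ \ge\ 4 .$$
Distributing $4n-2n_L=2n_L+4(n-n_L)$ over the vertices gives
$$\sum_{v\in V(L)}\bigl(d_L(v)+2-d(v)\bigr)+\sum_{v\notin V(L)}\bigl(4-d(v)\bigr)+2\ell\ \ge\ 4. \tag{6}$$
As $d(v)\ge4$, the second sum is at most $0$. So, summing over the components $\Lambda$ of $L$,
$$\sum_{\Lambda}\Bigl(2+\sum_{v\in V(\Lambda)}\bigl(d_L(v)+2-d(v)\bigr)\Bigr)\ \ge\ 4 .$$
Hence some summand is positive, that is, some component $\Lambda$ satisfies
$$\sum_{v\in V(\Lambda)}\bigl(d_L(v)+2-d(v)\bigr)\ \ge\ -1. \tag{7}$$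

By Step 3 each $d_L(v)$ is $2$ or $3$. If $d_L(v)=2$, the term is $4-d(v)\le0$. If $d_L(v)=3$, then by (5) three half-edges at $v$ have the same value, so these three values sum to $0$ in $\mathbb Z_3^r$. If $d(v)=4$, the fourth value would be $0$, which is impossible. So $d(v)\ge6$, and the term is at most $-1$. The number of vertices of $\Lambda$ with $d_L(v)=3$ is even. If it were nonzero, the sum in (7) would be at most $-2$. So $d_L(v)=2$ throughout $\Lambda$, that is, $\Lambda$ is a cycle $C\subseteq E_S$. The terms $4-d(v)$ are even and at most $0$, with sum at least $-1$, so all are $0$: $d(v)=4$ for all $v\in V(C)$.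

**Step 5: no such cycle exists.** We compute the sum of the four half-edge values at a vertex. Direct $C$ and let $v\in V(C)$. In Type I of Step 2, the four values at $v$ are $-\alpha,\ \beta,\ \alpha-\beta,\ \alpha-\beta$, with sum $\alpha-\beta\ne0$, contradicting conservation. So every vertex of $C$ is of Type II, with $\beta=-\alpha$. Going around $C$ we get $F_C\subseteq\{a,-a\}$ for some $a\in S$. By Step 2, both other edges at $v$ have $q=\alpha-s$ with $s\in F_C\setminus\{\alpha\}$, so $s=-\alpha$ and $q=2\alpha=-\alpha$. The four values at $v$ are all $-\alpha$, with sum $-4\alpha=-\alpha\ne0$, a contradiction.

This proves Lemma 5, and with it Proposition 4. $\square$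

**Proof of Theorem 1, part 1.** By Proposition 4(a), every nowhere-zero $A$-flow on $G$ is $A$-flow-equivalent to a trail flow. By Lemma 3, all trail flows are $A$-flow-equivalent. $\square$

## 8. Lifting pushes from residues to integers

In this section all $k$-flows are nowhere-zero, and "equivalent" means $k$-flow-equivalent. A $k$-flow $F$ *lifts* the nowhere-zero $\mathbb Z_k$-flow $F\bmod k$. For example, on four parallel edges and $k=4$, both $(3,-1,-1,-1)$ and $(-1,3,-1,-1)$ lift $(3,3,3,3)$.

The natural attempt is to follow the pushes of Proposition 4(b) in the integers. It can fail at a single edge. Take $F=(3,-1,-1,-1)$ with $k=4$, and the cycle $C$ with $e_1$ forward and $e_2$ backward, whose forward values are $3$ and $1$. Modulo $4$, pushing $2$ is legal and gives $(1,1,3,3)$. In the integers it would produce $3+2=5$. However, we may first push $-4$ along $C$, which gives the lift $(-1,3,-1,-1)$ of the same residues, and then push $2$ to get $(1,1,-1,-1)$. Lemma 9 shows that such a correction is always possible.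

**Lemma 8.** For any graph and $k\ge2$, two $k$-flows $F_1\equiv F_2\pmod k$ are equivalent.

*Proof.* Orient the edges so that $F_1>0$ everywhere. Then $F_2(e)\in\{F_1(e),F_1(e)-k\}$, so $(F_1-F_2)/k$ is a $\{0,1\}$-valued flow. Its support decomposes into edge-disjoint directed cycles. Push $-k$ along them one after another. Values are always $F_1(e)$ or $F_1(e)-k$, both admissible, so all pushes are legal. The result is $F_2$. $\square$

**Lemma 9.** Let $k\ge4$ and let $F$ be a $k$-flow, on any graph, that lifts $f$. Let $C$ be a directed cycle and $y\in\{\pm1,\pm2\}$ such that pushing $y$ along $C$ turns $f$ into a nowhere-zero $\mathbb Z_k$-flow $f'$. Then $F$ is equivalent to a $k$-flow lifting $f'$.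

*Proof.* Reversing $C$ if necessary, let $y\in\{1,2\}$.

**Step 1: $y=1$.** Here the integer push is legal at once. Since $f'$ is nowhere-zero, no forward residue on $C$ is $-1$, so no forward value of $F$ on $C$ is $-1$ or $k-1$. Adding $1$ thus yields neither $0$ nor $k$.

**Step 2: $y=2$, locating the obstacle.** Now no forward residue on $C$ is $-2$, so no forward value of $F$ on $C$ is $-2$ or $k-2$. Adding $2$ therefore never yields $0$ or $k$. Pushing $2$ is legal for $F$ unless some forward value is $k-1$. Call an edge of $C$ *bad* if its forward value is $k-1$, and *good* if its forward value is $-1$. These are the two lifts of the residue $-1$. If there is a bad edge, we will replace $F$ by an equivalent lift of $f$ with fewer bad edges. Iterating, we reach an equivalent lift of $f$ without bad edges, for which pushing $2$ is legal and gives a lift of $f'$.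

Orient all edges so that $F>0$, and call the resulting digraph $D$. Bad edges are traversed by $C$ in their $D$-direction. Good edges have value $1$ in $D$ and are traversed by $C$ against their $D$-direction. Let $e$ be bad, directed from $u$ to $w$, and let $R$ be the set of vertices reachable from $w$ by directed paths of $D$ that avoid good edges.

**Step 3: if $u\in R$, a push of $-k$ repairs $e$.** A directed path from $w$ to $u$ avoiding good edges, together with $e$, is a directed cycle $Z$ of $D$ through $e$ without good edges. Push $-k$ along $Z$. Values $F(e')\in\{1,\dots,k-1\}$ become $F(e')-k\in\{-(k-1),\dots,-1\}$, so the push is legal, and residues are kept. Consider an edge of $E(Z)\cap E(C)$ and its forward value with respect to $C$. A positive value $j$ becomes $j-k<0$, which is not bad. A negative value $-j$ becomes $k-j$, which equals $k-1$ only if $j=1$, that is, only if the edge was good, which is excluded. So no new bad edge arises, and $e$ is no longer bad.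

**Step 4: $u\notin R$ is impossible.** We compare the flows across the cut. Let $X=V\setminus R\ni u$. By definition of $R$, all $D$-edges from $R$ to $X$ are good. Let $g$ be their number. Each has value $1$, so the total flow from $R$ to $X$ is $g$. The cycle $C$ traverses each of these $g$ edges from $X$ to $R$, and it also traverses $e$ from $X$ to $R$. So $C$ goes from $X$ to $R$ some $\lambda\ge g+1$ times, and hence from $R$ to $X$ also $\lambda$ times. The $\lambda$ edges that $C$ traverses from $R$ to $X$ are not $D$-edges from $R$ to $X$, since those are traversed from $X$ to $R$. So they are $D$-edges from $X$ to $R$. The edge $e$ is a further $D$-edge from $X$ to $R$, not among them. Hence the total flow from $X$ to $R$ is at least $\lambda+1\ge g+2>g$. But by conservation the total flows in the two directions across the cut are equal, a contradiction. $\square$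

**Proof of Theorem 1, part 2.** Let $F_1,F_2$ be $k$-flows on $G$, $k\ge4$, and $f_i=F_i\bmod k$. By Proposition 4(b), legal pushes of amounts $\pm1,\pm2$ along cycles transform $f_i$ into a $\mathbb Z_k$-trail flow $f_i^*$, compatible with some transition system $\tau_i$. Applying Lemma 9 push by push, $F_i$ is equivalent to some lift of $f_i^*$. Direct each closed trail of $\tau_i$ and replace its constant residue by the representative in $\{1,\dots,k-1\}$. This gives a $k$-flow $F_i^*$ that lifts $f_i^*$ and is itself a trail flow. By Lemma 8, the lift we reached is equivalent to $F_i^*$; hence so is $F_i$. By Lemma 3, $F_1^*$ and $F_2^*$ are equivalent. Hence $F_1$ and $F_2$ are equivalent. $\square$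

## 9. Three elements, and the graph $K_{3,3}$

The hypotheses of Theorem 1 are sharp in the following sense.

**Theorem 10.**

1. For a finite abelian group $A$: every Eulerian graph is $A$-flow-connected if and only if $|A|\ne3$.
2. For an integer $k\ge2$: every Eulerian graph is $k$-flow-connected if and only if $k\ne3$.
3. The hypothesis "Eulerian" cannot be omitted: $K_{3,3}$ is not $\mathbb Z_2^2$-flow-connected.

**Step 1: the positive parts.** We settle the small cases that Theorem 1 leaves open. For $|A|\ge4$ and $k\ge4$ use Theorem 1. If $|A|\le2$, there is at most one nowhere-zero $A$-flow, since $A$ has at most one nonzero element and it equals its own negative. For $k=2$, all values are $\pm1$, so any two $2$-flows are congruent modulo $2$, and Lemma 8 applies.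

**Step 2: failure at $3$.** We return to the six parallel edges of Section 1. As computed there, the all-one $\mathbb Z_3$-flow is adjacent only to itself: every cycle has forward values $1,-1$, pushing $1$ makes the value $-1$ zero, and pushing $2$ makes the value $1$ zero. Since $(1,1,1,-1,-1,-1)$ is another nowhere-zero $\mathbb Z_3$-flow, the graph is not $\mathbb Z_3$-flow-connected. For integers, $(1,1,1,1,-2,-2)$ is a nowhere-zero $3$-flow that reduces modulo $3$ to the all-one flow. Adjacent $3$-flows reduce to equal or adjacent $\mathbb Z_3$-flows. So every $3$-flow equivalent to $(1,1,1,1,-2,-2)$ reduces to the all-one flow, and $(1,1,1,-1,-1,-1)$ does not.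

**Step 3: $K_{3,3}$.** We show that pushes can only permute colors. In $\mathbb Z_2^2$ signs do not matter, and three nonzero elements sum to $0$ only if they are distinct (if two were equal, the third would be $0$). As $K_{3,3}$ is cubic, a nowhere-zero $\mathbb Z_2^2$-flow is the same as a proper $3$-edge-coloring by the three nonzero elements, that is, a Latin square of order $3$. There are $12$ of these. Permuting colors acts freely on them, so they form two orbits of size $6$. (With rows and columns indexed by $\mathbb Z_3$, the squares $i+j$ and $i-j$ are in different orbits: the cells with $i-j=0$ form a color class of the second, but carry three different colors in the first.)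

The union of two color classes is a $2$-regular spanning subgraph of the simple bipartite graph $K_{3,3}$. Its cycles have even length at least $4$ and lengths summing to $6$, so it is a single $6$-cycle. A push of $y\ne0$ along a cycle $C$ is legal only if $C$ avoids the color $y$. So $C$ lies in, and hence equals, the $6$-cycle formed by the other two colors $x$ and $z$. As $x+y=z$ and $z+y=x$, the push swaps these two colors on the whole graph. Thus every legal push is a permutation of colors and stays within an orbit. As there are two orbits, $K_{3,3}$ is not $\mathbb Z_2^2$-flow-connected. $\square$
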